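\title{The Krohn--Rhodes complexity of the flow semigroup of the bowtie and of 2-edge connected graphs}

\begin{abstract}
The flow semigroup of a graph is generated by the maps that collapse one vertex onto a neighbor and fix all other vertices. We show that the flow semigroup of the bowtie, two triangles with a common vertex, has Krohn--Rhodes complexity $2$. More generally, a 2-edge connected graph on $n\ge 3$ vertices has a flow semigroup of complexity $n-3$ if it has at least two blocks and all its blocks are triangles, and of complexity $n-2$ otherwise. The proof rests on the computation of the complexity of $G\cup\operatorname{Sing}(X)$ for every permutation group $G$ on a finite set $X$, where $\operatorname{Sing}(X)$ is the set of non-bijective self-maps of $X$; the answer is governed by whether $G$ has an orbit with at least three points.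
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D=(V,E)$ be a finite digraph. For a directed edge $uv\in E$, the \emph{elementary collapsing} $e_{uv}\colon V\to V$ maps $u$ to $v$ and fixes every other vertex. The \emph{flow semigroup} $S_D$ is the semigroup of transformations of $V$ generated by all $e_{uv}$ with $uv\in E$. Transformations act on the right and are composed from left to right. A simple graph $\Gamma$ is regarded as the digraph in which each edge $uv$ gives both directed edges $uv$ and $vu$, so $S_\Gamma$ is generated by $e_{uv}$ and $e_{vu}$ for all edges $uv$ of $\Gamma$.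

A picture helps throughout. Put a token on every vertex. The map $e_{uv}$ moves the tokens on $u$ to $v$ and leaves a \emph{hole} at $u$. The first move merges two tokens, so no element of $S_\Gamma$ is a bijection. A later move into a hole merges nothing, and a sequence of such moves can permute the surviving tokens. This is how groups arise in $S_\Gamma$.

A finite semigroup is \emph{aperiodic} if all its subgroups (subsemigroups that are groups) are trivial, and $S$ \emph{divides} $S'$ if $S$ is a homomorphic image of a subsemigroup of $S'$. The \emph{(Krohn--Rhodes) complexity} $c(S)$ of a finite semigroup $S$ is the least $m\ge 0$ such that $S$ divides an iterated wreath product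
\[
A_0\wr G_1\wr A_1\wr G_2\wr\cdots\wr G_m\wr A_m
\]
with finite aperiodic semigroups $A_i$ and finite groups $G_i$; wreath products are recalled in Section~\ref{sec:prelim}. Thus $c(S)$ counts how many layers of reversible computation, each steering the next, are needed to simulate $S$. We take the following as known.

\begin{theorem}[known results]\label{thm:known}
Let $\Gamma$ be a simple graph with $n\ge 2$ vertices.
\begin{enumerate}
\item[(i)] If $\Gamma$ is 2-vertex connected, then $c(S_\Gamma)=n-2$.
\item[(ii)] If $\Gamma$ is 2-edge connected, then $n-3\le c(S_\Gamma)\le n-2$.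
\end{enumerate}
\end{theorem}

The \emph{bowtie} is the graph with vertex set $\{u,v,w,x,y\}$ and edges $uv$, $vw$, $wu$, $wx$, $xy$, $yw$: two triangles with the common vertex $w$. It is 2-edge connected but not 2-vertex connected, so Theorem~\ref{thm:known} leaves the values $2$ and $3$. The problem, posed by Horv\'ath, Nehaniv and Podoski \cite{HNP}, is to determine $c(S_\Gamma)$ for the bowtie.

Counting groups suggests the answer $3$. The \emph{rank} of a map is the size of its image. The upper bound $n-2$ spends one group layer on each of the ranks $n-1,n-2,\dots,2$ (Section~\ref{sec:holes}), and one expects to save a layer only if some rank carries no group. In the bowtie every such rank does. The element $g=e_{uw}e_{vu}e_{wv}$ swaps $u$ and $v$ and fixes $x$ and $y$. The idempotents $e_{wu}$, $e_{wu}e_{xy}$ and $e_{xy}e_{yw}e_{wu}$ have images $\{u,v,x,y\}$, $\{u,v,y\}$ and $\{u,v\}$, and for each of them, say $\varepsilon$, the set $\{\varepsilon,\varepsilon g\}$ is a group of order $2$. So the ranks $4,3,2$ all carry nontrivial groups, exactly as for the complete graph $K_5$, whose flow semigroup has complexity $3$.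 Nevertheless a layer can be saved.

\begin{theorem}\label{thm:A}
If $\Gamma$ is the bowtie, then $c(S_\Gamma)=2$.
\end{theorem}

The reason is the shape of the group at the top rank. With a single hole, the four tokens of the bowtie can only be permuted by $\langle (u\,v),(x\,y)\rangle$, and the orbits of this group have size $2$. For a finite set $X$ let $\operatorname{Sym}(X)$ be the symmetric group and $\operatorname{Sing}(X)$ the set of non-bijective maps $X\to X$. The next theorem shows that orbit size is what matters.

\begin{theorem}\label{thm:B}
Let $|X|=n\ge 2$ and $G\le\operatorname{Sym}(X)$. Then $c(G\cup\operatorname{Sing}(X))=n-1$ if $G$ has an orbit of size at least $3$, or if $n=2$ and $G$ is transitive. Otherwise $c(G\cup\operatorname{Sing}(X))=n-2$.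
\end{theorem}

The same methods decide between $n-3$ and $n-2$ for every 2-edge connected graph. Recall that a \emph{block} of a graph is a maximal connected subgraph that has no cut vertex of its own.

\begin{theorem}\label{thm:C}
Let $\Gamma$ be a 2-edge connected simple graph with $n\ge 3$ vertices. Then $c(S_\Gamma)=n-3$ if $\Gamma$ has at least two blocks and all its blocks are triangles. Otherwise $c(S_\Gamma)=n-2$.
\end{theorem}

The bowtie is the smallest graph of the exceptional kind. If one of its triangles is replaced by a $4$-cycle, then $n=6$ and the complexity is $4$.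

The upper bounds come from explicit wreath product coordinates in which the position of the hole is the outer coordinate (Section~\ref{sec:holes}). When all orbits have size at most $2$, two consecutive group layers can be run side by side instead of one after the other (Section~\ref{sec:small}); this proves Theorem~\ref{thm:A}. The lower bounds come from a tool that strips one group layer off a semigroup generated by a chain of $\mathcal L$-classes (Section~\ref{sec:chain}). It is applied to orbits of size at least $3$ in Section~\ref{sec:large}, which completes Theorem~\ref{thm:B}. Section~\ref{sec:two} shows that two holes suffice to permute the tokens arbitrarily when there are at least two blocks, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.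

\section{Wreath products, coverings and transformation monoids}\label{sec:prelim}

All semigroups are finite. Transformations and bijections between sets of points are written on the right; homomorphisms and the covering maps $\varphi$ below are written on the left. We write $X\setminus h$ for $X\setminus\{h\}$, and $S^1$ for $S$ if $S$ is a monoid and for $S$ with an identity adjoined otherwise.

\subsection*{Transformation semigroups}
A \emph{transformation semigroup} $(Q,S)$ is a nonempty finite set $Q$ of \emph{states} with a semigroup $S$ of maps $Q\to Q$. The \emph{wreath product} $(Y,T)\wr(Z,U)$ has state set $Y\times Z$ and consists of the maps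
\[
(y,z)(f,u)=(y\,f(z),\,zu),\qquad f\colon Z\to T,\ u\in U .
\]
The right, or \emph{outer}, coordinate evolves on its own and steers the left one. A map on $Y\times Z$ lies in the wreath product exactly when $z$ is changed by an element of $U$ and, for each fixed $z$, the coordinate $y$ is changed by an element of $T$. The map $(f,u)\mapsto u$ is a homomorphism onto $U$. If $U$ contains the identity map, the elements $(f,1)$ form a copy of the direct power $T^Z$. The direct product $(Y,T)\times(Z,U)$ is $T\times U$ acting coordinatewise on $Y\times Z$. In the definition of complexity each factor $S$ acts on $S^1$ by right multiplication; in particular each group acts on itself.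

We say that $(Q',S')$ \emph{covers} $(Q,S)$, and write $(Q,S)\prec(Q',S')$, if there are a subset $D\subseteq Q'$, a surjection $\varphi\colon D\to Q$ and, for each $s$ in some generating set of $S$, an element $\hat s\in S'$ with $D\hat s\subseteq D$ and
\[
\varphi(q')\,s=\varphi(q'\hat s)\qquad(q'\in D).
\]
Then $\hat s_1\cdots\hat s_k$ satisfies the same identity for $s_1\cdots s_k$ and determines it, because $\varphi$ is onto. Hence the subsemigroup generated by the $\hat s$ maps onto $S$, and $S$ divides $S'$. In all coverings that we construct, $D=Q'$. Another source of divisors is restriction: if $S$ is a semigroup of maps on $X$ and $A\subseteq X$, then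
\[
S|_A=\{\,s|_A : s\in S,\ As\subseteq A\,\}
\]
divides $S$ whenever it is nonempty.

We use the following standard facts; see \cite{Eil,RS}.
\begin{enumerate}
\item[(F1)] The wreath product is associative, and $(Z,U)\prec(Z',U')$ implies $(Y,T)\wr(Z,U)\prec(Y,T)\wr(Z',U')$.
\item[(F2)] $c(S)=0$ if and only if $S$ is aperiodic; $c(G)\le1$ for a group $G$; if $S$ divides $S'$ then $c(S)\le c(S')$; $c(S\times S')=\max(c(S),c(S'))$; and $(Q,S)\prec(Y,T)\wr(Z,U)$ implies $c(S)\le c(T)+c(U)$.
\item[(F3)] (Krohn--Rhodes) Let $\mathbf U=(\{0,1\},\{1,c_0,c_1\})$, where $c_0,c_1$ are the constant maps. Every $(Q,S)$ with $S$ aperiodic is covered by a wreath product of copies of $\mathbf U$.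
\item[(F4)] (Fundamental Lemma of Complexity; Rhodes, Tilson) If $\theta\colon S\to T$ is a surjective homomorphism that is injective on every subgroup of $S$, then $c(S)=c(T)$.
\end{enumerate}
Facts (F1), (F3) and (F4) enter the lower bounds only, in Section~\ref{sec:chain}, apart from the associativity in (F1). The contrast in (F2) between the sum for wreath products and the maximum for direct products drives Section~\ref{sec:small}.

\subsection*{The full transformation monoid}
Let $T(X)$ be the monoid of all maps $X\to X$, and $T_n=T(X)$ for $|X|=n$. For $G\le\operatorname{Sym}(X)$ put $M_G=G\cup\operatorname{Sing}(X)$, a submonoid of $T(X)$; for the trivial group we write $M_1(X)$. For $a\ne b$ in $X$, $e_{ab}\in T(X)$ again denotes the map that sends $a$ to $b$ and fixes all other points. For a finite set $Z$, let $C_Z$ consist of the identity and all constant maps on $Z$; all its elements are idempotent, so it is aperiodic.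

\begin{lemma}\label{lem:gen}
Let $|A|\ge2$.
\begin{enumerate}
\item[(a)] $\operatorname{Sym}(A)$ and any one map of rank $|A|-1$ generate $T(A)$.
\item[(b)] \textup{(Howie, 1966)} $\operatorname{Sing}(A)$ is generated by idempotents, namely by the maps $e_{ab}$.
\item[(c)] If $\varepsilon\in T(A)$ is an idempotent of rank $|A|-1$, then $\varepsilon\operatorname{Sing}(A)\varepsilon\cong T_{|A|-1}$.
\item[(d)] A nontrivial normal subgroup of $\operatorname{Sym}(A)$ is transitive.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f$ has rank $|A|-1$ and $a\ne b$, choose permutations $\sigma,\tau$ such that $\sigma$ takes $\{a,b\}$ to the pair merged by $f$ and $\tau$ inverts $\sigma f$ on $A\setminus a$; then $e_{ab}=\sigma f\tau$. Now let $f$ be any singular map, with $af=bf$, $a\ne b$, and $c\notin Af$. Let $f'$ agree with $f$ except that $af'=c$. Then $f=e_{ab}f'$ and $f'$ has larger rank, so descending induction on the rank applies.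

(b) Let $E$ be generated by all $e_{pq}$, let $f,a,b,c$ be as above and $A'=A\setminus a$. Then $E|_{A'}$ contains the identity $e_{ab}|_{A'}$, each transposition $(p\,q)=(e_{pa}e_{qp}e_{aq})|_{A'}$ and each $e_{pq}|_{A'}$ with $p,q\in A'$, so $E|_{A'}=T(A')$ by (a). Let $t=e_{ca}$ if $c\ne a$ and $t=e_{ab}$ if $c=a$; then $t$ maps $A'$ bijectively onto $A\setminus c\supseteq Af$. Choose $s\in E$ with $s|_{A'}=f|_{A'}(t|_{A'})^{-1}$. Then $f=e_{ab}st\in E$.

(c) Restriction to $A\varepsilon$ is an injective homomorphism on $\varepsilon T(A)\varepsilon$, and each $f\in T(A\varepsilon)$ is the restriction of the singular map $\varepsilon f=\varepsilon(\varepsilon f)\varepsilon$.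

(d) $\operatorname{Sym}(A)$ permutes the orbits of a normal subgroup. If $p\ne q$ lie in one orbit and $r\neq p$, a permutation that fixes $p$ and sends $q$ to $r$ maps this orbit to itself, so $r$ lies in it.
\end{proof}

Part (b) says that the flow semigroup of the complete graph on $V$ is $\operatorname{Sing}(V)$.

\section{The hole as outer coordinate}\label{sec:holes}

To follow a point $x\in X$ under a sequence of maps, keep track of a second point $h\ne x$, the hole, and record $x$ as an element of $X\setminus h$, which has one point fewer than $X$. A permutation carries the hole along. A singular map misses some point, and the hole can be reset to it. The hole therefore moves under permutations and constants only, and this costs one group layer.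

\begin{lemma}\label{lem:reset}
For a finite set $Z$, $c(\operatorname{Sym}(Z)\cup C_Z)\le1$. In particular $c(T_2)\le1$.
\end{lemma}

\begin{proof}
We cover $(Z,\operatorname{Sym}(Z)\cup C_Z)$ by $(Z,C_Z)\wr(\operatorname{Sym}(Z),\operatorname{Sym}(Z))$ with $\varphi(r,g)=rg$. A permutation $m$ is covered by $(r,g)\mapsto(r,gm)$, and the constant with value $c$ by $(r,g)\mapsto(cg^{-1},g)$. Apply (F2). For $|Z|=2$ every singular map is constant.
\end{proof}

\begin{lemma}[hole coordinates]\label{lem:hole}
Let $|X|=n\ge2$, $|Y|=n-1$, and let $\beta_h\colon Y\to X\setminus h$ $(h\in X)$ be bijections. For $m\in T(X)$ define $\bar m\in\operatorname{Sym}(X)\cup C_X$ by $\bar m=m$ if $m$ is a permutation, and otherwise let $\bar m$ be a constant with value outside $Xm$. Put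
\[
\mu_h(m)=\beta_h\,m\,\beta_{h\bar m}^{-1}\in T(Y).
\]
Let $S\le T(X)$ be generated by a set $\mathcal A$. If $U\le T(Y)$ contains all $\mu_h(m)$ and $R\le T(X)$ contains all $\bar m$, for $m\in\mathcal A$ and $h\in X$, then $(X,S)\prec(Y,U)\wr(X,R)$.
\end{lemma}

\begin{proof}
In both cases $(X\setminus h)m\subseteq X\setminus h\bar m$, so $\mu_h(m)$ is defined. The map $\varphi(z,h)=z\beta_h$ is onto $X$ since $n\ge2$. Cover $m$ by $(z,h)\mapsto(z\mu_h(m),h\bar m)$; indeed $z\mu_h(m)\beta_{h\bar m}=z\beta_hm$.
\end{proof}

The map $\mu_h(m)$ is a permutation of $Y$ exactly when $m$ is injective on $X\setminus h$.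

\begin{corollary}\label{cor:Tnupper}
$c(T_n)\le n-1$ for all $n\ge1$.
\end{corollary}

\begin{proof}
$T_1$ is trivial. For $n\geq 2$, Lemmas~\ref{lem:hole} and~\ref{lem:reset} with $U=T(Y)$ and $R=\operatorname{Sym}(X)\cup C_X$ give $c(T_n)\le c(T_{n-1})+1$.
\end{proof}

All generators of a flow semigroup are singular, so there the hole coordinate is aperiodic and costs nothing.

\begin{proposition}\label{prop:flowhole}
Let $\Gamma$ be a simple graph with vertex set $V$, $|V|=n\geq 2$, and at least one edge. Let $|X|=n-1$ and let $\beta_h\colon X\to V\setminus h$ $(h\in V)$ be bijections. For each directed edge $ab$ put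
\[
\nu_{ab}=\beta_b\,e_{ab}\,\beta_a^{-1}\in\operatorname{Sym}(X).
\]
If $G\le\operatorname{Sym}(X)$ contains all $\nu_{ab}$, then $c(S_\Gamma)\le c(M_G)$. In particular $c(S_\Gamma)\le n-2$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:hole} to the generators $m=e_{ab}$; here $Vm=V\setminus a$, so $\bar m$ is the constant $a$ and $R=C_V$ will do. If $h\notin\{a,b\}$, then $e_{ab}$ merges the points $a,b$ of $V\setminus h$, so $\mu_h(m)$ is singular. If $h=a$, then $e_{ab}$ is the identity on $V\setminus a$ and $\mu_h(m)=1$. If $h=b$, then $e_{ab}$ maps $V\setminus b$ bijectively onto $V\setminus a$ and $\mu_h(m)=\nu_{ab}$. So $(V,S_\Gamma)\prec(X,M_G)\wr(V,C_V)$, and (F2) gives the bound. With $G=\operatorname{Sym}(X)$ we get $c(S_\Gamma)\le c(T_{n-1})\le n-2$.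
\end{proof}

The permutation $\nu_{ab}$ records what happens to the tokens when the token on $a$ slides into a hole at $b$. A good choice of the $\beta_h$ keeps $G$ small.

\begin{example}[the bowtie]\label{ex:bowtie}
Let $X=V\setminus w=\{u,v,x,y\}$, $\beta_w=1$ and $\beta_h=e_{hw}|_X$ for $h\in X$; so $h\beta_h=w$ and $\beta_h$ fixes the other points of $X$. There are three kinds of directed edges.
\begin{itemize}
\item $\nu_{hw}=\beta_we_{hw}\beta_h^{-1}=1$ by the definition of $\beta_h$.
\item $\nu_{wh}=\beta_he_{wh}\beta_w^{-1}=(e_{hw}e_{wh})|_X=1$.
\item If $\{a,b\}$ is $\{u,v\}$ or $\{x,y\}$, then $\beta_be_{ab}$ sends $b\mapsto w\mapsto w=a\beta_a$ and $a\mapsto a\mapsto b=b\beta_a$, and it fixes the other two points, as does $\beta_a$. So $\nu_{ab}=(a\,b)$.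
\end{itemize}
Hence $c(S_\Gamma)\le c(M_G)$ for $G=\langle(u\,v),(x\,y)\rangle$ acting on four points.
\end{example}

\section{Orbits of size at most two}\label{sec:small}

Corollary~\ref{cor:Tnupper} gives only $c(M_G)\le n-1$, which is $3$ in Example~\ref{ex:bowtie}. In hole coordinates $M_G$ is covered by $(Y,T(Y))\wr(X,G\cup C_X)$, and two groups sit on top of each other: $G$ moves the hole, and the hole selects a permutation $\mu_h(m)$ of $Y$. Split the hole into two coordinates: its $G$-orbit, which changes only by resets, and its position inside the orbit, on which $G$ acts. Suppose that the permutations among the $\mu_h(m)$ depend only on the orbit of $h$. Then the permutation of $Y$ need not wait for the position inside the orbit. It can be accumulated in a coordinate $\gamma\in\operatorname{Sym}(Y)$ parallel to that position, and a direct product costs a maximum, not a sum. Read in the moving frame $\gamma$, the coordinate in $Y$ undergoes only the identity and singular maps.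

\begin{example}\label{ex:three}
Let $X=\{a,b,c\}$, $G=\langle(a\,b)\rangle$, $Y=\{1,2\}$, and list $\beta_h$ as $(1\beta_h,2\beta_h)$: $\beta_a=(b,c)$, $\beta_b=(a,c)$, $\beta_c=(a,b)$. The maps $\mu_h(m)$ for three typical $m$ are as follows.
\begin{center}
\begin{tabular}{c|c|cc|c}
$m$ & new hole & $h=a$ & $h=b$ & $h=c$\\ \hline
$(a\,b)$ & $hm$ & $1$ & $1$ & $(1\,2)$\\
$e_{ab}$ & $a$ & $1$ & $1$ & singular\\
$e_{ac}$ & $a$ & $1$ & singular & $(1\,2)$
\end{tabular}
\end{center}
For instance, with $m=e_{ac}$ and $h=c$ we have $1\mapsto a\mapsto c=2\beta_a$ and $2\mapsto b\mapsto b=1\beta_a$. In each row the columns $a$ and $b$ never show two different permutations. In the last row the columns $a$ and $c$ do, which is harmless because $a$ and $c$ lie in different orbits.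
\end{example}

\begin{remark}\label{rem:three}
If three points $a,b,c$ lie in one orbit, no choice of the $\beta_h$ works. For $m=e_{pq}$ the new hole is $p$ and $\mu_p(m)=1$, so we would need $\mu_q(m)=1$, that is, $\beta_qe_{pq}=\beta_p$, for all $p\ne q$ in $\{a,b,c\}$. Then $\beta_ce_{ac}=\beta_a=\beta_ce_{bc}e_{ab}$. But $e_{ac}$ sends $a$ to $c$, while $e_{bc}e_{ab}$ sends $a$ to $b$. Moving the hole once around a triangle permutes the tokens; the same phenomenon yields the lower bound in Section~\ref{sec:large}.
\end{remark}

\begin{proposition}\label{prop:small}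
Let $|X|=n\ge3$ and let all orbits of $G\le\operatorname{Sym}(X)$ have size at most $2$. Then $c(M_G)\le n-2$.
\end{proposition}

\begin{proof}
Let $|Y|=n-1$. We prove
\begin{equation}\label{eq:step}
c(M_G)\le 1+c(M_1(Y)).
\end{equation}
On two points, $M_1$ consists of the identity and the constants and is aperiodic. So \eqref{eq:step} for trivial groups gives $c(M_1)\le k-2$ on $k\ge2$ points by induction, and \eqref{eq:step} for $G$ gives $c(M_G)\le1+(n-1)-2$.

\emph{Coordinates for the hole.} Index the orbits by $t\in\mathcal O$ and write $O_t=\{h_{t,0},h_{t,1}\}$, with $h_{t,0}=h_{t,1}$ for a singleton; the second index lies in $\mathbb Z_2$. Choose bijections $\beta_{t,i}\colon Y\to X\setminus h_{t,i}$ as follows. If $|O_t|=1$, take $\beta_{t,0}=\beta_{t,1}$. If $|O_t|=2$, fix $y_t\in Y$, put $y_t\beta_{t,i}=h_{t,i+1}$, and let $\beta_{t,0}$ and $\beta_{t,1}$ restrict to the same bijection $Y\setminus y_t\to X\setminus O_t$.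

For $m\in M_G$ define $(t',i')$ from $(t,i)$. If $m\in G$, put $t'=t$ and $i'=i+\delta_t(m)$, where $\delta_t(m)=1$ if $|O_t|=2$ and $m$ swaps the points of $O_t$, and $\delta_t(m)=0$ otherwise; then $h_{t,i}m=h_{t,i'}$. If $m$ is singular, fix once and for all a pair $(t',i')$, depending only on $m$, with $h_{t',i'}\notin Xm$. In both cases $(X\setminus h_{t,i})m\subseteq X\setminus h_{t',i'}$, so we may put
\[
\mu_{t,i}(m)=\beta_{t,i}\,m\,\beta_{t',i'}^{-1}\in T(Y).
\]

\emph{Claim: if $\mu_{t,0}(m)$ and $\mu_{t,1}(m)$ are both permutations, they are equal.} If $|O_t|=1$, then neither $\beta_{t,i}$ nor $\beta_{t',i'}$ depends on $i$. Let $|O_t|=2$. Suppose first that $m\in G$. For $y\ne y_t$ the point $y\beta_{t,i}m$ does not depend on $i$ and lies in $X\setminus O_t$, since $m$ preserves $O_t$; there $\beta_{t,0}^{-1}$ and $\beta_{t,1}^{-1}$ agree. Also $y_t\beta_{t,i}m=h_{t,i+1}m=h_{t,i'+1}=y_t\beta_{t,i'}$, so both maps fix $y_t$. Now suppose that $m$ is singular. If both maps are permutations, $m$ is injective on $X\setminus h_{t,0}$ and on $X\setminus h_{t,1}$, so a pair merged by $m$ contains both $h_{t,0}$ and $h_{t,1}$.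 Thus $h_{t,0}m=h_{t,1}m$, which gives $\beta_{t,0}m=\beta_{t,1}m$; and $(t',i')$ does not depend on $i$. The claim follows.

Let $\pi_t(m)\in\operatorname{Sym}(Y)$ be the common value of those $\mu_{t,i}(m)$ that are permutations, and $\pi_t(m)=1$ if neither is.

\emph{The covering.} Consider
\[
(Y,M_1(Y))\wr\bigl((\mathbb Z_2,T_2)\times(\operatorname{Sym}(Y),\operatorname{Sym}(Y))\bigr)\wr(\mathcal O,C_{\mathcal O}),
\qquad \varphi(z,(i,\gamma),t)=z\gamma\beta_{t,i}.
\]
The map $\varphi$ is onto $X$, since every point differs from some $h_{t,i}$. Cover $m\in M_G$ by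
\[
\hat m\colon(z,(i,\gamma),t)\mapsto\bigl(z\rho,(i',\gamma\pi_t(m)),t'\bigr),\qquad
\rho=\gamma\,\mu_{t,i}(m)\,\pi_t(m)^{-1}\gamma^{-1}.
\]
This map lies in the wreath product. The map $t\mapsto t'$ is the identity or a constant. For fixed $t$, the map $i\mapsto i'$ lies in $T_2$, and $\gamma\mapsto\gamma\pi_t(m)$ is a right translation that does not depend on $i$; this is where the claim is used. For fixed $(i,\gamma,t)$, the map $\rho$ is the identity if $\mu_{t,i}(m)$ is a permutation, and singular otherwise. Finally $\rho\gamma\pi_t(m)=\gamma\mu_{t,i}(m)$, so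
\[
\varphi\bigl((z,(i,\gamma),t)\hat m\bigr)=z\gamma\mu_{t,i}(m)\beta_{t',i'}=z\gamma\beta_{t,i}m=\varphi(z,(i,\gamma),t)\,m .
\]
The middle factor has complexity at most $\max(c(T_2),1)=1$ by Lemma~\ref{lem:reset}, and the outer factor is aperiodic. Now (F2) gives \eqref{eq:step}.
\end{proof}

The hypothesis $n\ge3$ enters through the base of the induction, which needs $|Y|\ge2$. For $n=2$ the bound fails: $T_2$ is not aperiodic.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Example~\ref{ex:bowtie} and Proposition~\ref{prop:small}, $c(S_\Gamma)\le c(M_G)\le4-2=2$. By Theorem~\ref{thm:known}(ii), $c(S_\Gamma)\ge5-3=2$. (Example~\ref{ex:bowtielower} gives a direct proof of this lower bound.)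
\end{proof}

\section{Removing a group layer}\label{sec:chain}

For $s,s'$ in a semigroup $T$ write $s\le_{\mathcal L}s'$ if $s\in T^1s'$. This is a preorder; its equivalence classes are the \emph{$\mathcal L$-classes}, and they are partially ordered by $\le_{\mathcal L}$. For maps acting on the right, $s\le_{\mathcal L}s'$ forces the image of $s$ to lie in the image of $s'$. The following lower-bound tool is of Rhodes--Tilson type.

\begin{proposition}\label{prop:chain}
Let $T$ be a non-aperiodic semigroup generated by $L_1\cup\dots\cup L_k$, where each $L_i$ is nonempty and lies in one $\mathcal L$-class of $T$, and the elements of $L_{i+1}$ are $\le_{\mathcal L}$ the elements of $L_i$. Then there is a subsemigroup $T'\subseteq T$ with $c(T')\le c(T)-1$ such that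
\begin{enumerate}
\item[(a)] $T'$ contains all idempotents of $T$;
\item[(b)] if $a,b\in T$, $aba=a$, $bab=b$ and $x\in T'$, then $axb\in T'$.
\end{enumerate}
\end{proposition}

One does not need to know $T'$: whatever (a) and (b) force into it has complexity at most $c(T)-1$. Here is the simplest use.

\begin{corollary}\label{cor:Tn}
$c(T_n)=n-1$ for all $n\ge1$.
\end{corollary}

\begin{proof}
Let $|X|=n\ge2$. By Lemma~\ref{lem:gen}(a), $T_n$ is generated by $L_1=\operatorname{Sym}(X)$, the $\mathcal L$-class of $1$, and $L_2=\{e_{ab}\}$. By (a) and Lemma~\ref{lem:gen}(b),(c), $T'$ contains $\operatorname{Sing}(X)$ and hence a copy of $T_{n-1}$. So $c(T_n)\ge1+c(T_{n-1})$. Use induction and Corollary~\ref{cor:Tnupper}.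
\end{proof}

The chain hypothesis cannot be dropped: $\operatorname{Sing}(X)$ with $|X|=3$ contains $T_2$ and is generated by idempotents, so (a) would force $T'=T$.

The idea of the proof is this. Suppose that $T$ is an image of a subsemigroup $R$ of $W\wr H$ with $H$ a group and $c(W)\le c(T)-1$. Then $R$ maps homomorphically to $H$, the preimage $N$ of $1$ lies in $W^H$, and the image of $N$ in $T$ has properties (a) and (b), as a kernel should. The difficulty is the aperiodic factor outside $H$: the group element then depends on the outer state, and there is no homomorphism to $H$. We use the chain hypothesis to shrink $R$ until the outer state never returns to a value it has left. Such an outer factor cannot steer a group.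

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
Let $m=c(T)\ge1$, so that $T$ divides $A_0\wr G_1\wr\cdots\wr A_{m-1}\wr G_m\wr A_m$. Let $(Q_W,W)$ be the product of the factors up to $A_{m-1}$, so $c(W)\le m-1$, and let $H=G_m$. By (F3) and (F1) we may replace $A_m$ by $j$ copies of $\mathbf U$. So there are a subsemigroup $R_0$ of $(W\wr H)\wr\mathbf U\wr\cdots\wr\mathbf U$ and a surjective homomorphism $p\colon R_0\to T$. States are pairs $(y,\sigma)$ with $y\in Q=Q_W\times H$ and $\sigma\in\Sigma=\{0,1\}^j$. Let $\Sigma_l=\{0,1\}^l$ be the set of values of the $l$ outermost coordinates, so $\Sigma_{l+1}=\{0,1\}\times\Sigma_l$ and $\Sigma_j=\Sigma$. Each $r\in R_0$ acts on each $\Sigma_l$, with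
\[
(\zeta,\sigma)r=(\zeta\,v_\sigma(r),\sigma r)\quad(\sigma\in\Sigma_l,\ l<j),\qquad
(y,\sigma)r=(y\,\alpha_\sigma(r),\sigma r)\quad(\sigma\in\Sigma),
\]
where $v_\sigma(r)\in\{1,c_0,c_1\}$ and $\alpha_\sigma(r)\in W\wr H$. If $\sigma r=\sigma$, then $v_\sigma(rs)=v_\sigma(r)v_\sigma(s)$ and $\alpha_\sigma(rs)=\alpha_\sigma(r)\alpha_\sigma(s)$.

\emph{Step 1: lifting the chain.} Let $R\subseteq R_0$ be a subsemigroup with $p(R)=T$, ordered by its own $\le_{\mathcal L}$. We use one observation: if $r\in R$ and $f\le_{\mathcal L}p(r)$ in $T$, then $f=p(r')$ for some $r'\le_{\mathcal L}r$; write $f=s\,p(r)$ with $s\in T^1$ and take $r'=\tilde sr$ with $p(\tilde s)=s$, or $r'=r$ if $s=1$. Let $\Lambda_1$ be minimal among the $\mathcal L$-classes of $R$ that meet $p^{-1}(L_1)$. Given $\Lambda_i$, let $\Lambda_{i+1}$ be minimal among the $\mathcal L$-classes that are $\le_{\mathcal L}\Lambda_i$ and meet $p^{-1}(L_{i+1})$; such classes exist by the observation, applied to $r\in\Lambda_i\cap p^{-1}(L_i)$ and $f\in L_{i+1}$. Applied to the same $r$ and $f\in L_i$, it gives $r'\le_{\mathcal L}r$ with $p(r')=f$, and $r'\in\Lambda_i$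 by minimality. So $L_i\subseteq p(\Lambda_i)$, and $R^+=\langle\Lambda_1\cup\dots\cup\Lambda_k\rangle$ satisfies $p(R^+)=T$. Any two generators of $R^+$ are $\le_{\mathcal L}$-comparable in $R$.

\emph{Step 2: making the outer coordinates one-way.} Say that $R$ has property $E_l$ if, for all $\sigma\in\Sigma_l$ and $r,s\in R$, $\sigma rs=\sigma$ implies $\sigma r=\sigma$ (and then $\sigma s=\sigma$). Property $E_0$ holds since $\Sigma_0$ is a point. We show: \emph{if $R$ has $E_l$ and $l<j$, then $R^+$ has $E_{l+1}$.}

Let $(\zeta,\sigma)rs=(\zeta,\sigma)$ with $r,s\in R^+$, and write $r$ and $s$ as words in the generators of $R^+$. By $E_l$, the first letter of the word for $rs$ fixes $\sigma$, then the rest of the word does, and inductively every letter fixes $\sigma$. Let $\lambda,\lambda'$ be two letters, named so that $\lambda'=q\lambda$ with $q\in R^1$. If $q\in R$, then $\sigma q\lambda=\sigma$ gives $\sigma q=\sigma$ by $E_l$, so $v_\sigma(\lambda')=v_\sigma(q)v_\sigma(\lambda)$. A map followed by a constant is that constant. Hence if $v_\sigma(\lambda)$ is a constant, then $v_\sigma(\lambda')$ is the same constant.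 It follows that $c_0$ and $c_1$ do not both occur among the values of the letters. If $c_\epsilon$ occurs, all values lie in $\{1,c_\epsilon\}$, the word sends $\zeta$ to $\epsilon$, so $\zeta=\epsilon$ and every letter fixes $\zeta$. If no constant occurs, every letter fixes $\zeta$ as well. So $r$ fixes $(\zeta,\sigma)$.

Applying $R\mapsto R^+$ to $R_0$ $j$ times, we obtain $R\subseteq R_0$ with $p(R)=T$ and $E_j$. This is the only use of the chain hypothesis.

\emph{Step 3: discarding the outer coordinates.} Let $(W\wr H)^0$ be $W\wr H$ with a new zero adjoined. For $\sigma\in\Sigma$ define $\chi_\sigma\colon R\to(W\wr H)^0$ by $\chi_\sigma(r)=\alpha_\sigma(r)$ if $\sigma r=\sigma$ and $\chi_\sigma(r)=0$ otherwise. By $E_j$, $rs$ fixes $\sigma$ if and only if both $r$ and $s$ do, so $\chi_\sigma$ is a homomorphism. Let $\chi=(\chi_\sigma)_{\sigma\in\Sigma}$.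

The map $\chi$ is injective on every subgroup of $R$. Let $r,r'$ lie in a subgroup with identity $\iota$ and $\chi(r)=\chi(r')$. For a state $(y,\sigma)$ put $(y_1,\sigma_1)=(y,\sigma)\iota$. Then $\sigma_1\iota=\sigma_1$, and $\iota=rr^{-1}$ gives $\sigma_1r=\sigma_1$ by $E_j$; likewise $\sigma_1r'=\sigma_1$. Therefore
\[
(y,\sigma)r=(y_1,\sigma_1)r=(y_1\chi_{\sigma_1}(r),\sigma_1)=(y_1\chi_{\sigma_1}(r'),\sigma_1)=(y,\sigma)r',
\]
and $r=r'$.

\emph{Step 4: the kernel.} A semigroup with zero has only the trivial homomorphism to a group, so $\chi$ does not yet lead to $H$. We replace the zero by a flag. Let $\{0,1\}$ be the multiplicative semilattice, $B=\prod_{\sigma\in\Sigma}\bigl((W\wr H)\times\{0,1\}\bigr)$, and let $\kappa\colon B\to\prod_\sigma(W\wr H)^0$ be the surjective homomorphism given by $(s,1)\mapsto s$, $(s,0)\mapsto0$ in each coordinate. Put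
\[
R^\flat=\{(r,\xi)\in R\times B:\kappa(\xi)=\chi(r)\},\qquad p^\flat(r,\xi)=p(r).
\]
Then $R^\flat$ is a subsemigroup, and $p^\flat$ maps it onto $T$ because $\kappa$ is onto. The projections $W\wr H\to H$ induce a homomorphism $B\to H^\Sigma$ and hence $\eta\colon R^\flat\to H^\Sigma$. Let $N=\eta^{-1}(1)$; it contains all idempotents of $R^\flat$. Put $T'=p^\flat(N)$.

If $(r,\xi)\in N$, then $\xi\in\prod_\sigma(W^H\times\{0,1\})$, which has complexity at most $m-1$ by (F2). The projection $(r,\xi)\mapsto\xi$ is injective on every subgroup of $N$: if $(r,\xi)$ and $(r',\xi)$ lie in a subgroup, then $r,r'$ lie in a subgroup of $R$ and $\chi(r)=\kappa(\xi)=\chi(r')$. By (F4), $c(N)\le m-1$, so $c(T')\le m-1$.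

\emph{Step 5: properties (a) and (b).} Choose $\omega\ge2$ such that $\rho^\omega$ is idempotent for all $\rho\in R^\flat$. If $e=p^\flat(\rho)$ is idempotent, then $\rho^\omega\in N$ and $p^\flat(\rho^\omega)=e$. This is (a). For (b) let $x=p^\flat(\tilde x)$ with $\tilde x\in N$, take $\tilde a,\tilde b\in R^\flat$ over $a,b$, and put $b'=(\tilde b\tilde a)^{\omega-1}\tilde b$. Then $b'\tilde a=(\tilde b\tilde a)^\omega\in N$, so $\eta(b')=\eta(\tilde a)^{-1}$ and $\tilde a\tilde xb'\in N$. Since $baba=ba$, we have $p^\flat(b')=(ba)^{\omega-1}b=bab=b$. Hence $axb\in T'$.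
\end{proof}

\section{Orbits of size at least three}\label{sec:large}

We want to show that an orbit of size at least $3$ forces the full complexity $n-1$, for $M_G$ and also for monoids that come from graphs and contain fewer singular maps. For a small group $G$, the chain $G,\{e_{ab}\}$ used in Corollary~\ref{cor:Tn} generates too little, while $G$ with all maps of rank $n-1$ is not a chain. The remedy is to take for $L_2$ the maps of rank $n-1$ with one fixed image whose merged pair meets the orbit: $G$ can move the hole onto the merged pair, and this keeps them in one $\mathcal L$-class.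

\begin{proposition}\label{prop:large}
Let $|X|=n\ge3$, let $M\le T(X)$ be a submonoid containing a group $G\le\operatorname{Sym}(X)$, and let $O$ be a $G$-orbit with $|O|\ge3$. Let $K$ be a connected $G$-invariant simple graph on $O$ with $e_{cd},e_{dc}\in M$ for every edge $cd$ of $K$. Suppose that for some edge $ab$ of $K$, with $A=X\setminus a$, we have $e_{ab}\pi\in M$ for all $\pi\in\operatorname{Sym}(A)$. Then $c(M)\ge n-1$.
\end{proposition}

\begin{proof}
We use induction on $n$. Since $G$ is transitive on $O$, the graph $K$ is regular. It is connected with at least three vertices, so its degree is at least $2$ and it contains a cycle. By transitivity $a$ lies on a cycle $a=a_0,a_1,\dots,a_{\ell-1}$ with $\ell\ge3$. Put $\varepsilon=e_{ab}$, which is the identity on $A$. A map of rank $n-1$ merges exactly one pair of points. Let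
\[
L=\{f\in M: Xf=A \text{ and the pair merged by } f \text{ meets } O\},\qquad T=\langle G\cup L\rangle\subseteq M .
\]

\emph{$G,L$ is a chain.} The group $G$ lies in the $\mathcal L$-class of $1$, which is above every element of $T$. We have $\varepsilon\in L$. Let $f\in L$, and let $c\in O$ belong to the pair merged by $f$. Then $f=f\varepsilon\le_{\mathcal L}\varepsilon$. Choose $g\in G$ with $ag=c$. Then $Ag=X\setminus c$, and $f$ maps $X\setminus c$ bijectively onto $A$, so $gf$ permutes $A$. If $k\ge2$ is a multiple of the order of this permutation, then $(\varepsilon gf)^k=\varepsilon$, so $\varepsilon=\bigl((\varepsilon gf)^{k-1}\varepsilon g\bigr)f\le_{\mathcal L}f$. Thus $L$ lies in the $\mathcal L$-class of $\varepsilon$ in $T$.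

\emph{The collapsings of $K$ lie in $T$.} Let $cd$ be a directed edge of $K$ and $g\in G$ with $cg=a$. Then $e_{cd}g$ has image $(X\setminus c)g=A$ and merges $c,d$, so $e_{cd}g\in L$ and $e_{cd}=(e_{cd}g)g^{-1}\in T$.

\emph{Restriction to $A$ is an isomorphism $\theta\colon\varepsilon T\varepsilon\to T(A)$.} It is an injective homomorphism since $s=\varepsilon\,(s|_A)$ for $s\in\varepsilon T\varepsilon$. For $\pi\in\operatorname{Sym}(A)$ we have $\varepsilon\pi\in L$ by hypothesis, and $\varepsilon\pi=\varepsilon(\varepsilon\pi)\varepsilon$ restricts to $\pi$. Since $\ell\ge3$, the edge $a_1a_2$ avoids $a$, and $\varepsilon e_{a_1a_2}\varepsilon$ restricts to a map of rank $|A|-1$. Lemma~\ref{lem:gen}(a) shows that $\theta$ is onto. As $|A|\ge2$, $T$ is not aperiodic.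

\emph{What $T'$ contains.} Take $T'\subseteq T$ from Proposition~\ref{prop:chain} and put $T''=\theta(T'\cap\varepsilon T\varepsilon)$, a copy of a subsemigroup of $T'$. By (a), $T''$ contains all idempotents of $T(A)$, hence $1$ and, by Lemma~\ref{lem:gen}(b), $\operatorname{Sing}(A)$. So $T''=G'\cup\operatorname{Sing}(A)$ for the subgroup $G'=T''\cap\operatorname{Sym}(A)$. It is normal in $\operatorname{Sym}(A)$: apply (b) to the mutually inverse elements $\varepsilon\pi^{-1}$ and $\varepsilon\pi$. It is nontrivial: move the hole once around the cycle. The element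
\[
\varepsilon\,e_{a_1a_0}e_{a_2a_1}\cdots e_{a_{\ell-1}a_{\ell-2}}e_{a_0a_{\ell-1}}
\]
is a product of idempotents of $T$, so it lies in $T'$, and it lies in $\varepsilon T\varepsilon$ because its image avoids $a_0=a$. It sends $a_1\mapsto a_0\mapsto a_{\ell-1}$ and $a_i\mapsto a_{i-1}$ for $i\ge2$, and fixes the rest of $A$. So it restricts to a cycle of length $\ell-1\ge2$. By Lemma~\ref{lem:gen}(d), $G'$ is transitive on $A$.

\emph{Induction.} If $|A|=2$, then $T''=T_2$ is not aperiodic, so $c(T'')\ge1=n-2$. If $|A|\ge3$, the induction hypothesis applies to the monoid $T''$ on $A$, with the group $G'$, the orbit $A$ and the complete graph on $A$, because all the singular maps required lie in $\operatorname{Sing}(A)$. It gives $c(T'')\ge|A|-1=n-2$. In both cases $c(M)\ge c(T)\ge1+c(T')\ge1+c(T'')\ge n-1$.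
\end{proof}

The hypothesis $|O|\ge3$ supplies the cycle, and with it $G'\ne1$. For $|O|=2$ the conclusion fails by Proposition~\ref{prop:small}. The hypothesis on $e_{ab}\pi$ makes $\theta$ onto, so that (b) can spread one nontrivial permutation over all of $A$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n=2$. If $G$ is transitive, $M_G=T_2$ has complexity $1$ by Corollary~\ref{cor:Tn}. Otherwise $G$ is trivial and $M_G=C_X$ is aperiodic.

Let $n\ge3$. If $G$ has an orbit $O$ with $|O|\ge3$, Proposition~\ref{prop:large} with the complete graph on $O$ gives $c(M_G)\ge n-1$, and $c(M_G)\le c(T_n)=n-1$. If all orbits have size at most $2$, Proposition~\ref{prop:small} gives $c(M_G)\le n-2$, and $M_G$ contains a copy of $T_{n-1}$ by Lemma~\ref{lem:gen}(c), so $c(M_G)\ge n-2$.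
\end{proof}

\section{Two holes give the symmetric group}\label{sec:two}

To apply Proposition~\ref{prop:large} to a flow semigroup acting on $X=V\setminus w$, we need all permutations of $V\setminus\{w,a\}$, that is, all rearrangements of the tokens in the presence of two holes. The second hole serves as a parking place.

\begin{example}\label{ex:bowtielower}
In the bowtie let the holes be $x,y$ and $A=\{u,v,w\}$. The product $e_{wx}\cdot e_{uw}e_{vu}e_{wv}\cdot e_{xw}$ parks the token of $w$ at $x$, rotates the hole around the triangle $uvw$, and returns the token; it restricts to $(u\,v)$ on $A$. The product $e_{wx}\cdot e_{uw}e_{wy}\cdot e_{xw}e_{wu}\cdot e_{yw}$ sends $w\mapsto x\mapsto w\mapsto u$ and $u\mapsto w\mapsto y\mapsto w$; it restricts to $(u\,w)$. With $e_{uv}$ and Lemma~\ref{lem:gen}(a) we get $S_\Gamma|_A=T_3$, so $c(S_\Gamma)\ge c(T_3)=2$.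
\end{example}

We recall the standard facts on blocks of a connected graph. Every edge and every cycle lies in exactly one block. Two blocks share at most one vertex, and the vertices that lie in more than one block are the cut vertices. Joining each cut vertex to the blocks that contain it gives a tree, the \emph{block--cut tree}. A block with two vertices is a bridge. So in a 2-edge connected graph with $n\geq 3$ vertices every block $B$ has at least three vertices and $B-w$ is connected for each $w\in B$; moreover, by Whitney's theorem, any vertex and any edge of $B$ lie on a common cycle of $B$.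

\begin{proposition}\label{prop:two}
Let $\Gamma$ be a 2-edge connected simple graph with at least two blocks, let $w\ne a$ be vertices and $A=V\setminus\{w,a\}$. Then for every $\pi\in\operatorname{Sym}(A)$ there is $s\in S_\Gamma$ with $s|_A=\pi$.
\end{proposition}

The second block is needed: on a cycle with at least five vertices the tokens keep their cyclic order, so two of them cannot be transposed.

\begin{proof}
Fix a set of $n-2$ labels. A \emph{configuration} is an injective map $\kappa$ from the labels to $V$; the two vertices outside its image are the holes. A \emph{move} replaces $\kappa$ by $\kappa e_{pq}$, where $pq$ is an edge, $q$ is a hole and $p$ is not. It is undone by the move $e_{qp}$, so reachability by moves is an equivalence relation $\approx$. If $\kappa\approx\kappa'$, then $\lambda\kappa\approx\lambda\kappa'$ for every permutation $\lambda$ of the labels, by the same moves. Hence $P=\{\lambda:\lambda\kappa\approx\kappa\}$ is a group ($\lambda\lambda'\kappa\approx\lambda\kappa\approx\kappa$), and it is the same for all configurations in the class of $\kappa$ (if $\kappa'\approx\kappa$ and $\lambda\in P$,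 then $\lambda\kappa'\approx\lambda\kappa\approx\kappa\approx\kappa'$). Call labels $\ell,\ell'$ \emph{equivalent} if $\ell=\ell'$ or $(\ell\,\ell')\in P$. This relation is transitive since $(\ell\,\ell'')$ is a conjugate of $(\ell\,\ell')$ by $(\ell'\,\ell'')$, and it does not change under moves.

Start from $\kappa$ with holes $w,a$. It suffices to show that all labels are equivalent. Then $P$ is the full symmetric group, so $\kappa\pi=(\kappa\pi\kappa^{-1})\kappa$ is reachable from $\kappa$ for each $\pi\in\operatorname{Sym}(A)$. If $s_0\in S_\Gamma^1$ is the product of the moves and $v$ is a neighbor of $w$, then $s=e_{wv}s_0\in S_\Gamma$ has $s|_A=\pi$.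

For any configuration with occupied set $A'$, the permutations of $A'$ effected by sequences of moves that restore the holes form a group conjugate to $P$, and a transposition of two vertices in it shows that their labels are equivalent.

(i) \emph{If a connected subgraph $J$ contains both holes, moves along edges of $J$ bring the holes to any two vertices of $J$.} It suffices to replace one hole $h$ by a non-hole $t\in J$, keeping the other hole $h'$. Take a path in $J$ from $h$ to $t$. A hole advances along an edge to an occupied vertex by one move. If $h'$ is not on the path, advance $h$ to $t$. If it is, first advance $h'$ to $t$ and then $h$ to the old place of $h'$.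

(ii) \emph{Let $(z,c_1,\dots,c_r)$, $r\ge2$, be a cycle, $d$ a neighbor of $z$ off the cycle, and let the holes be $z,d$. Then the labels on $c_1,\dots,c_r$ are equivalent.} The moves $e_{c_1z}e_{c_2c_1}\cdots e_{c_rc_{r-1}}e_{zc_r}$ effect the rotation $\rho\colon c_1\mapsto c_r$, $c_i\mapsto c_{i-1}$ $(i\ge2)$. Now park the label of $c_1$ at $d$, rotate the others, and bring it back:
\[
e_{c_1z}e_{zd}\cdot e_{c_2c_1}\cdots e_{c_rc_{r-1}}\cdot e_{c_1z}e_{zc_r}\cdot e_{dz}e_{zc_1}.
\]
After the four groups of moves the holes are $\{z,c_1\}$, $\{z,c_r\}$, $\{z,c_1\}$ and $\{z,d\}$, so every move goes into a hole. The effect is $\tau\colon c_1\mapsto c_1$, $c_2\mapsto c_r$, $c_i\mapsto c_{i-1}$ $(i\ge3)$. Then $\tau^{-1}\rho$ sends $c_1\mapsto c_1\mapsto c_r$, $c_r\mapsto c_2\mapsto c_1$ and $c_i\mapsto c_{i+1}\mapsto c_i$ for $1<i<r$, so it is $(c_1\,c_r)$. Its conjugates by powers of $\rho$ include $(c_i\,c_{i-1})$ for $2\le i\le r$.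

(iii) \emph{Let the holes be adjacent vertices $z,d$, and let $B$ be a block with $z\in B$, $d\notin B$. Then the labels on $B\setminus z$ are equivalent.} Each edge $pq$ of $B-z$ lies on a cycle of $B$ through $z$, so the labels on $p$ and $q$ are equivalent by (ii); and $B-z$ is connected.

For a cut vertex $z$ let $\operatorname{star}(z)$ be the union of the blocks that contain $z$.

(iv) \emph{Let the holes be a cut vertex $z$ and a neighbor $d$ of $z$. Then all labels on $\operatorname{star}(z)$ are equivalent.} Let $B'$ be the block of the edge $zd$, and let $B\ne B'$ be any other block containing $z$. Then $B\cap B'=\{z\}$, and by (iii) the labels on $B\setminus z$ are equivalent. Take a neighbor $c\in B$ of $z$ and make the moves $e_{cz}e_{zd}$. The holes are now $z,c$, and by (iii) the labels now on $B'\setminus z$ are equivalent. These are the old label of $c$ and the old labels on $B'\setminus\{z,d\}$, a nonempty set as $|B'|\ge3$. So the labels on $B\setminus z$ and on $B'\setminus\{z,d\}$ lie in one class, for every such $B$.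

(v) \emph{All labels are equivalent.} By (i), move the holes to a cut vertex $w_0$ and a neighbor $d_0$. By (iv) the labels on $\operatorname{star}(w_0)$ lie in one class $Z$. Let $\ell$ be the label on a vertex $p\notin\operatorname{star}(w_0)$. A shortest path in the block--cut tree from $w_0$ to a block containing $p$ has the form $w_0,B_1,w_1,\dots,w_{r-1},B_r$, with $p\in B_r$, $p\notin B_1\cup\dots\cup B_{r-1}$ and $r\ge2$. We carry the holes along this path. We claim that for $0\le i\le r-1$ we can reach a configuration with holes $w_i$ and a neighbor $d_i$ of $w_i$, with $\ell$ still on $p$ and all labels on $\operatorname{star}(w_i)$ in $Z$. This holds for $i=0$. Suppose it holds for $i$, and $i+1\le r-1$. If $d_i\notin B_{i+1}$, take a neighbor $c\in B_{i+1}$ of $w_i$ and make the moves $e_{cw_i}e_{w_id_i}$; they move one label inside $\operatorname{star}(w_i)$, and it is not $\ell$ because $p\notin B_{i+1}$. Now both holes lie in $B_{i+1}\subseteq\operatorname{star}(w_i)$, and all labels on $B_{i+1}$ are in $Z$. By (i), moves inside $B_{i+1}$ bring the holes to $w_{i+1}$ and a neighbor of it, and they do not touch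 $p$. At least one label lies on $B_{i+1}$, and it is in $Z$; so by (iv) all labels on $\operatorname{star}(w_{i+1})$ are in $Z$. For $i=r-1$ we have $p\in B_r\subseteq\operatorname{star}(w_{r-1})$, hence $\ell\in Z$.
\end{proof}

\section{Graphs with several blocks}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\Gamma$ has one block, it is 2-vertex connected and $c(S_\Gamma)=n-2$ by Theorem~\ref{thm:known}(i). Assume that there are at least two blocks. Each has at least three vertices and two of them share at most one, so $n\ge5$. By Theorem~\ref{thm:known}(ii), $n-3\le c(S_\Gamma)\le n-2$. It remains to lower the upper bound in one case and to raise the lower bound in the other.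

\emph{Case 1: all blocks are triangles.} We extend Example~\ref{ex:bowtie}. Fix a root $w\in V$, let $X=V\setminus w$, and let the \emph{depth} of a vertex be its distance from $w$.

Each triangle $\Delta$ has a unique vertex of least depth. Otherwise two vertices $p,q$ of $\Delta$ have the least depth $k\ge1$. Shortest paths from $w$ to $p$ and to $q$ contain a path from $p$ to $q$ of length at least $2$ whose inner vertices have depth less than $k$ and so lie outside $\Delta$. With the edge $pq$ this is a cycle that is not contained in the block of $pq$, which is impossible. Call the vertex of least depth the \emph{parent} of the other two, its \emph{children} in $\Delta$; being adjacent to it, they have depth one more.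

Each $z\in X$ is a child in exactly one triangle. It has a neighbor of smaller depth, and it is a child in the triangle that contains this edge. If $z$ were a child in $\Delta\ne\Delta'$, with parents $r,r'$, then $r\ne r'$ since $\Delta\cap\Delta'=\{z\}$. Shortest paths from $w$ to $r$ and $r'$ avoid $z$, so the edges $zr$ and $zr'$ would lie on a common cycle and hence in one block. Thus the pairs of children partition $X$. Let $G\le\operatorname{Sym}(X)$ be generated by the transpositions of these pairs; its orbits have size $2$.

Define $\beta_h\colon X\to V\setminus h$ by induction on depth: $\beta_w=1$, and $\beta_h=\beta_re_{hr}$ if $r$ is the parent of $h$. This slides the hole from $w$ to $h$ along the path of parents. By induction, $\beta_h$ is a bijection that fixes every vertex of depth greater than that of $h$. We compute $\nu_{ab}=\beta_be_{ab}\beta_a^{-1}$ for the three kinds of directed edges.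
\begin{itemize}
\item If $b$ is the parent of $a$, then $\beta_be_{ab}=\beta_a$, so $\nu_{ab}=1$.
\item If $a$ is the parent of $b$, then $\beta_be_{ab}=\beta_ae_{ba}e_{ab}=\beta_a$, because $e_{ba}e_{ab}$ is the identity on $V\setminus a$. So $\nu_{ab}=1$.
\item If $a,b$ are the children of $r$ in one triangle, then $e_{br}e_{ab}$ and $(a\,b)e_{ar}$ agree on $V\setminus r$: both send $b$ to $r$ and $a$ to $b$ and fix the rest. The bijection $\beta_r$ fixes $a$ and $b$, so $\beta_r(a\,b)=(a\,b)\beta_r$. Hence $\beta_be_{ab}=\beta_re_{br}e_{ab}=(a\,b)\beta_re_{ar}=(a\,b)\beta_a$, and $\nu_{ab}=(a\,b)\in G$.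
\end{itemize}
Propositions~\ref{prop:flowhole} and~\ref{prop:small}, with $|X|=n-1\ge4$, give $c(S_\Gamma)\le c(M_G)\le n-3$. So $c(S_\Gamma)=n-3$.

\emph{Case 2: some block is not a triangle.} A block with three vertices is a triangle, since it has no cut vertex; so some block $B$ has at least four vertices. Choose $w\in B$, put $X=V\setminus w$ and $M=S_\Gamma|_X$. Then $M$ divides $S_\Gamma$, and it is a submonoid of $T(X)$ because $e_{wv}|_X=1$ for a neighbor $v$ of $w$. We verify the hypotheses of Proposition~\ref{prop:large}.

\emph{The group.} For a cycle $C=(w,c_1,\dots,c_r)$ in $B$, the product $e_{c_1w}e_{c_2c_1}\cdots e_{c_rc_{r-1}}e_{wc_r}$ restricts on $X$ to the $r$-cycle $\rho_C\colon c_1\mapsto c_r$, $c_i\mapsto c_{i-1}$ $(i\ge2)$. Let $G\le\operatorname{Sym}(X)$ be generated by all $\rho_C$; then $G\subseteq M$, as inverses are powers. The set $O=B\setminus w$ is $G$-invariant. Each edge of $B-w$ lies on a cycle of $B$ through $w$, so its ends lie in one orbit, and $B-w$ is connected. Hence $O$ is an orbit, and $|O|\ge3$.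

\emph{The graph.} Let $K$ be the graph on $O$ whose edges are the images under $G$ of the edges of $B-w$. It is $G$-invariant, and connected since it contains $B-w$. For a directed edge $cd$ of $B-w$ the restriction of $e_{cd}$ to $X$ lies in $M$, and so does $g^{-1}e_{cd}g=e_{cg,dg}$ for $g\in G$.

\emph{The permutations.} Let $ab$ be an edge of $B-w$, $A=X\setminus a=V\setminus\{w,a\}$ and $\pi\in\operatorname{Sym}(A)$. Take $s$ from Proposition~\ref{prop:two}. Then $e_{ab}s$ maps $X$ onto $A\subseteq X$, and its restriction to $X$ is $e_{ab}\pi$. So $e_{ab}\pi\in M$.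

Proposition~\ref{prop:large} gives $c(S_\Gamma)\ge c(M)\ge(n-1)-1$, so $c(S_\Gamma)=n-2$.
\end{proof}

\begin{remark}
For graphs with at least two blocks, the bounds of Theorem~\ref{thm:known}(ii) also follow from the results above. The upper bound is in Proposition~\ref{prop:flowhole}. For the lower bound take $w\neq a$ in a block $B$ and $A=V\setminus\{w,a\}$. Another block $B'$ contains at most one of $w,a$, so it has an edge $cd$ inside $A$. By Proposition~\ref{prop:two} and Lemma~\ref{lem:gen}(a), $S_\Gamma|_A=T(A)$, and $c(S_\Gamma)\ge c(T_{n-2})=n-3$ by Corollary~\ref{cor:Tn}.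
\end{remark}

In Case 1 the partition of $X$ into pairs shows that a graph with $k\ge2$ triangular blocks has $n=2k+1$ vertices, so its flow semigroup has complexity $2k-2$. The value $k=2$ gives two triangles on five vertices, that is, the bowtie.

\begin{thebibliography}{9}

\bibitem{Eil}
Eilenberg, \emph{Automata, Languages and Machines}, Vol.~B.

\bibitem{HNP}
G\'abor Horv\'ath, Chrystopher L.~Nehaniv and K\'aroly Podoski,
\emph{The maximal subgroups and the complexity of the flow semigroup of finite (di)graphs},
arXiv:1705.09577 (2017).

\bibitem{RS}
Rhodes and Steinberg, \emph{The $q$-theory of Finite Semigroups}.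

\end{thebibliography}
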